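\title{Small-Set Expansion and the Approximation Threshold of Tucker Decomposition}

\begin{abstract}
The higher-order singular value decomposition approximates a tensor with $N$ modes, in a prescribed multilinear rank, with squared error at most $N$ times the optimum. We show that, for every fixed $N\ge 3$, no polynomial-time algorithm achieves a constant ratio below $N$, assuming the Small-Set Expansion Hypothesis and $\mathrm{P}\neq\mathrm{NP}$. A refinement replaces $N$ by the number of modes in which the rank constraint binds. The error of a Tucker approximation is the mass of a union of $N$ events, one per mode. The reduction builds a tensor in which every event has essentially the same mass whatever subspaces are chosen, while the events can be made to coincide if the given graph has a small nonexpanding set and are nearly disjoint if all small sets expand. An explicit family of sign tensors over a field of characteristic two forces arbitrary subspaces to behave like fractional sets of vertices.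
\end{abstract}

\section{Introduction}

\subsection{Tucker approximation}

Fix an integer $N\ge3$ and write $[N]=\{1,\dots,N\}$. A tensor $\mathcal X\in\mathbb R^{I_1\times\cdots\times I_N}$ is an array of real numbers $\mathcal X[\iota_1,\dots,\iota_N]$, and its $N$ index positions are its \emph{modes}. The inner product $\langle\mathcal X,\mathcal Y\rangle$ is the sum of the products of corresponding entries, and $\|\mathcal X\|_F^2=\langle\mathcal X,\mathcal X\rangle$. The \emph{mode-$m$ unfolding} $X_{(m)}$ is the $I_m\times\prod_{l\ne m}I_l$ matrix whose rows are indexed by $\iota_m$ and whose columns are indexed by the remaining indices. The \emph{mode-$m$ product} with a matrix $U$ that has $I_m$ columns is the tensor $\mathcal X\times_mU$ whose mode-$m$ unfolding is $UX_{(m)}$. Products in different modes commute.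

Let $\mathbf r=(R_1,\dots,R_N)$ be integers with $1\le R_m\le I_m$. A \emph{rank-$\mathbf r$ Tucker decomposition} is a tensor
\[
\widehat{\mathcal X}=\mathcal C\times_1U^{(1)}\times_2\cdots\times_NU^{(N)},\qquad \mathcal C\in\mathbb R^{R_1\times\cdots\times R_N},\quad U^{(m)}\in\mathbb R^{I_m\times R_m},
\]
given by its core $\mathcal C$ and its factor matrices $U^{(m)}$. In every mode $m$ at once, the columns of the unfolding of $\widehat{\mathcal X}$ lie in a subspace of dimension at most $R_m$. The optimal error is
\[
L(\mathcal X,\mathbf r)=\min\,\|\mathcal X-\widehat{\mathcal X}\|_F^2 ,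
\]
where the minimum is over all rank-$\mathbf r$ Tucker decompositions. An algorithm has \emph{approximation ratio} $\alpha$ if, on every input $(\mathcal X,\mathbf r)$, it outputs a rank-$\mathbf r$ Tucker decomposition with $\|\mathcal X-\widehat{\mathcal X}\|_F^2\le\alpha\,L(\mathcal X,\mathbf r)$. Polynomial time means polynomial in $I_1\cdots I_N$ and in the bit length of the entries, which are rational. The ratio $\alpha$ may depend on $N$, but not on $\mathcal X$, $\mathbf r$ or the dimensions.

For matrices the problem is solved by the singular value decomposition. A two-mode decomposition $U^{(1)}C\,U^{(2)\top}$ is an arbitrary matrix of rank at most $\min(R_1,R_2)$, and we recall the Eckart--Young theorem: if $X$ has singular values $\sigma_1\ge\sigma_2\ge\cdots$, then every matrix $Y$ of rank at most $R$ satisfies $\|X-Y\|_F^2\ge\sum_{i>R}\sigma_i^2$, with equality for $Y=UU^\top X$ when the columns of $U$ are top-$R$ left singular vectors of $X$.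

The higher-order singular value decomposition (HOSVD) of De Lathauwer, De Moor and Vandewalle \cite{DDV1} applies this to each mode separately. It takes $U^{(m)}$ to consist of the top-$R_m$ left singular vectors of $X_{(m)}$ and sets $\mathcal C=\mathcal X\times_1U^{(1)\top}\times_2\cdots\times_NU^{(N)\top}$. Its ratio is at most $N$, and this is tight: for every $\varepsilon>0$ there are tensors on which HOSVD has ratio $N/(1+\varepsilon)$. Since HOSVD ignores the interaction between the modes, one would guess that an algorithm that coordinates them does better. Two standard algorithms do coordinate them. The sequentially truncated HOSVD \cite{VVM} computes $U^{(1)},\dots,U^{(N)}$ in turn, each from the unfolding of the tensor already multiplied by the transposes of the earlier factors. Higher-order orthogonal iteration \cite{DDV2} starts from HOSVD and repeatedly replaces $U^{(m)}$ by the top-$R_m$ left singular vectors of the mode-$m$ unfolding of $\mathcal X$ multiplied by $U^{(l)\top}$ in all modes $l\ne m$. Both have worst-case ratio at least $N/(1+\varepsilon)$ for every $\varepsilon>0$. This is the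 background of the problem posed by Fahrbach and Ghadiri \cite{FG}:

\begin{quote}
For fixed $N\ge3$, is there a polynomial-time algorithm with a constant approximation ratio $\alpha<N$, or is this impossible under standard complexity-theoretic assumptions?
\end{quote}

We show that it is impossible under the following hypothesis together with $\mathrm P\ne\mathrm{NP}$.

\subsection{Small-set expansion}

A \emph{$d$-regular graph} on a vertex set $V$ with $|V|=n$, loops and parallel edges allowed, is a symmetric nonnegative integer matrix with all row sums equal to $d$. Its edges are listed explicitly, so $d$ is at most the input size. Let $A=A^\top$ be this matrix divided by $d$; its row and column sums are $1$. Every $u\in V$ has a list of $d$ neighbors, in which $v$ occurs $dA_{uv}$ times. The \emph{expansion} of a nonempty set $S\subseteq V$ with indicator vector $1_S$ is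
\[
\Phi(S)=\frac1{|S|}\sum_{u\in S,\;v\notin S}A_{uv},\qquad\text{so that}\qquad\langle1_S,A1_S\rangle=|S|\,(1-\Phi(S)).
\]
It is the probability that a step from a uniform vertex of $S$ to a uniform entry of its neighbor list leaves $S$.

\begin{definition}
The promise problem $\mathrm{SSE}(\eta,\delta)$ asks, given a regular graph on $n$ vertices and the integer $k=\delta n$, to distinguish between two cases. In the YES case, some $S$ with $|S|=k$ has $\Phi(S)\le\eta$. In the NO case, every $S$ with $|S|=k$ has $\Phi(S)\ge1-\eta$.
\end{definition}

The \emph{Small-Set Expansion Hypothesis} (SSEH) of Raghavendra and Steurer \cite{RS,RST} states that for every $\eta>0$ there is $\delta\in(0,1)$ such that $\mathrm{SSE}(\eta,\delta)$ is NP-hard.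

\subsection{Results}

The output of an approximation algorithm need not be rational. We use only that $\|\mathcal X-\widehat{\mathcal X}\|_F^2$ can be computed from the output in polynomial time up to a small constant relative error; for ratio $M-\varepsilon$, relative error $\varepsilon/(16M)$ suffices. For rational outputs the error is computed exactly.

\begin{theorem}\label{thm:main}
Let $N\ge3$, let $0<\varepsilon\le1$ be rational, and set $\eta=(\varepsilon/(3N^2))^3$. If a polynomial-time algorithm has approximation ratio $N-\varepsilon$ for rank-$\mathbf r$ Tucker decomposition of $N$-mode tensors, then $\mathrm{SSE}(\eta,\delta)$ is solvable in polynomial time for every $\delta\in(0,1)$. Hence under SSEH such an algorithm implies $\mathrm P=\mathrm{NP}$. If the algorithm is randomized with success probability at least $2/3$, it implies $\mathrm{NP}\subseteq\mathrm{BPP}$.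
\end{theorem}

Every constant $\alpha<N$ satisfies $\alpha\le N-\varepsilon$ for some rational $\varepsilon\in(0,1]$, so Theorem~\ref{thm:main} excludes every constant $\alpha<N$. Since HOSVD with exact singular value decompositions has ratio $N$, the threshold is exactly $N$. The reduction is unconditional, but the hardness is conditional on SSEH; whether SSEH can be replaced by $\mathrm P\ne\mathrm{NP}$ alone is not settled here.

Call mode $m$ of an input \emph{binding} if $R_m<\operatorname{rank}X_{(m)}$. The number of binding modes, rather than the number of modes, governs both bounds.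

\begin{theorem}\label{thm:binding}
Fix $N\ge3$.
\begin{enumerate}
\item[(a)] On an input with $M$ binding modes, HOSVD (with exact singular value decompositions) has ratio at most $\max(1,M)$.
\item[(b)] For every $2\le M\le N$ and $\varepsilon>0$, achieving ratio $M-\varepsilon$ on inputs with at most $M$ binding modes is NP-hard under SSEH. So is computing a number in $[L,(M-\varepsilon)L]$, where $L=L(\mathcal X,\mathbf r)$. This holds even for integer entries, and even if $R_m/I_m$ is required to be below a prescribed positive constant in all modes.
\end{enumerate}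
\end{theorem}

The case $N=3$, $M=2$ contrasts with matrices: two constrained modes are handled exactly when there is no other mode, but in the presence of a third mode that does not bind, ratio $2-\varepsilon$ is already hard.

Section~\ref{sec:union} explains where the factor $N$ comes from and what a hard instance must look like. Section~\ref{sec:hypergraph} builds such instances in a combinatorial model, where subspaces are replaced by sets of vertices. Section~\ref{sec:gadget} constructs the tensors that carry the model over to arbitrary subspaces, Section~\ref{sec:tensor} assembles the reduction, and Section~\ref{sec:proofs} completes the proofs.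

\section{The error as the mass of a union}\label{sec:union}

For a symmetric matrix $Q\in\mathbb R^{I_m\times I_m}$ attached to mode $m$, we write $Q\mathcal X$ for $\mathcal X\times_mQ$. If $Q$ is an orthogonal projection, so is the operator $\mathcal X\mapsto Q\mathcal X$ on the space of tensors. Such operators in different modes commute, so their product is again an orthogonal projection.

\begin{lemma}\label{lem:union}
For $m\in[N]$ let $P_m$ be an orthogonal projection of rank $R_m$ in mode $m$. Put $Q_m=I-P_m$ and $P=P_1\cdots P_N$.
\begin{enumerate}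
\item[(i)] $P\mathcal X$ is a rank-$\mathbf r$ Tucker decomposition. Conversely, for every rank-$\mathbf r$ Tucker decomposition $\widehat{\mathcal X}$ the $P_m$ can be chosen so that $\|\mathcal X-\widehat{\mathcal X}\|_F^2\ge\|\mathcal X-P\mathcal X\|_F^2$.
\item[(ii)] We have $\max_m\|Q_m\mathcal X\|_F^2\le\|\mathcal X-P\mathcal X\|_F^2\le\sum_m\|Q_m\mathcal X\|_F^2$ and
\[
\|\mathcal X-P\mathcal X\|_F^2\ \ge\ \sum_m\|Q_m\mathcal X\|_F^2-\sum_{i<j}\|Q_iQ_j\mathcal X\|_F^2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $P_m=U^{(m)}U^{(m)\top}$ with $U^{(m)}\in\mathbb R^{I_m\times R_m}$. Then $P\mathcal X$ has factors $U^{(m)}$ and core $\mathcal X\times_1U^{(1)\top}\times_2\cdots\times_NU^{(N)\top}$. Conversely, given $\widehat{\mathcal X}$ with factors $U^{(m)}$, let $P_m$ project onto an $R_m$-dimensional subspace that contains the column space of $U^{(m)}$. Then $P_mU^{(m)}=U^{(m)}$, so $P\widehat{\mathcal X}=\widehat{\mathcal X}$, and $\mathcal X-\widehat{\mathcal X}=(I-P)\mathcal X+P(\mathcal X-\widehat{\mathcal X})$ is a sum of two orthogonal tensors.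

(ii) For $J\subseteq[N]$ put $\mathcal X^J=\prod_{m\in J}Q_m\prod_{m\notin J}P_m\,\mathcal X$ and $\nu(J)=\|\mathcal X^J\|_F^2$. Expanding $\prod_m(P_m+Q_m)=I$ gives $\mathcal X=\sum_J\mathcal X^J$. The terms are pairwise orthogonal, because two different sets differ at some $m$ and $P_mQ_m=0$. Also $Q_m\mathcal X^J$ equals $\mathcal X^J$ if $m\in J$ and $0$ otherwise, and $P\mathcal X=\mathcal X^\emptyset$. Therefore
\[
\|\mathcal X-P\mathcal X\|_F^2=\sum_{J\ne\emptyset}\nu(J),\qquad\|Q_m\mathcal X\|_F^2=\sum_{J\ni m}\nu(J),\qquad\|Q_iQ_j\mathcal X\|_F^2=\sum_{J\ni i,j}\nu(J).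
\]
The first inequality compares the first two sums. For the others, compare the coefficients of $\nu(J)$ with $|J|=a$: one needs $a-\binom a2\le\mathbf 1[a\ge1]\le a$. The left side is $a(3-a)/2$, which equals $0,1,1$ for $a=0,1,2$ and is at most $0$ for $a\ge3$.
\end{proof}

By (i), $L(\mathcal X,\mathbf r)$ is the minimum of $\|\mathcal X-P\mathcal X\|_F^2$ over a compact set of tuples of projections. The proof of (ii) says more: $\nu$ is a measure on the subsets of $[N]$, the loss $\|Q_m\mathcal X\|_F^2$ of mode $m$ is the mass of the event $\{J:m\in J\}$, and the error is the mass of the union of these events. HOSVD minimizes the mass of each event separately, and the union bound gives its guarantee.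

\begin{proof}[Proof of Theorem~\ref{thm:binding}(a)]
Let $e_m$ be the sum of the squared singular values of $X_{(m)}$ beyond the $R_m$-th. For any projection $P_m$ of rank $R_m$, the Eckart--Young theorem gives $\|Q_m\mathcal X\|_F^2=\|X_{(m)}-P_mX_{(m)}\|_F^2\ge e_m$, with equality for the projection $U^{(m)}U^{(m)\top}$ of HOSVD. Applying the first inequality of Lemma~\ref{lem:union}(ii) to optimal projections gives $e_m\le L$. The output of HOSVD is $P\mathcal X$ for its own projections, so its error is at most $\sum_me_m$. If mode $m$ does not bind, then $e_m=0$. Hence the error is at most $M\cdot L$; it is $0$ if $M=0$, and HOSVD is optimal if $M=1$.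
\end{proof}

\begin{example}\label{ex:diagonal}
Let $\delta_1,\dots,\delta_n$ be the standard basis of $\mathbb R^n$, let $\mathcal D=\sum_{v=1}^n\delta_v\otimes\cdots\otimes\delta_v$ be the tensor with ones on the main diagonal, and let $R_m=n-k$ for all $m$, where $Nk\le n$. Each unfolding has orthonormal rows, so $\|Q\mathcal D\|_F^2=\operatorname{tr}Q=k$ for \emph{every} projection $Q$ of rank $k$ in any mode, and $L\ge k$. If $Q_m$ projects onto the coordinates in a $k$-set $S_m$, then the error is $|S_1\cup\dots\cup S_N|$. Equal sets give $k$, so $L=k$. Disjoint sets give $Nk$, and since all singular values are equal, this is a legitimate output of HOSVD.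
\end{example}

In this example no single mode carries any information, and the only question is whether the losses of the modes are aligned. For $\mathcal D$ they can always be aligned. A hard family of instances should have the same first feature, while alignment is possible or impossible according to the answer of a hard problem. We want a number $\mu$ such that every admissible $Q_m$ loses mass about $\mu$; in the YES case some choice has union of mass about $\mu$; and in the NO case all pairwise intersections have mass much smaller than $\mu$, so that the last inequality of Lemma~\ref{lem:union} makes every union have mass about $N\mu$.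

\section{Deleting vertices of a hypergraph}\label{sec:hypergraph}

We first realize this plan when the subspaces are spanned by coordinates. Fix $2\le M\le N$ and a set $\mathcal M\subseteq[N]$ of $M$ modes, those that will be constrained; Theorem~\ref{thm:main} uses $\mathcal M=[N]$. Let a $d$-regular graph on $V$ and an integer $1\le k<n$ be given.

A \emph{hyperedge} is a center together with $N$ entries of its neighbor list. Formally, $\mathcal E=V\times[d]^N$, and for $e=(u,j_1,\dots,j_N)$ the vertex $v_m(e)$ is the $j_m$-th neighbor of $u$. Put $\Delta=d^N$, so $|\mathcal E|=n\Delta$. For $x,y\in\mathbb R^V$ and modes $i\ne j$,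
\begin{equation}\label{eq:counts}
\sum_{e\in\mathcal E}x_{v_i(e)}=\Delta\sum_{v\in V}x_v,\qquad\sum_{e\in\mathcal E}x_{v_i(e)}\,y_{v_j(e)}=\Delta\,\langle Ax,Ay\rangle .
\end{equation}
Indeed, the sum of $x$ over the neighbor list of $u$ is $d(Ax)_u$. So the hyperedges with center $u$ contribute $d^{N-1}\cdot d(Ax)_u$ to the first sum and $d^{N-2}\cdot d(Ax)_u\cdot d(Ay)_u$ to the second, and $\sum_u(Ax)_u=\sum_vx_v$ because the column sums of $A$ are $1$.

In the combinatorial model one deletes a $k$-set $S_m\subseteq V$ in each mode $m\in\mathcal M$ and pays for every \emph{touched} hyperedge, that is, every $e$ with $v_m(e)\in S_m$ for some $m\in\mathcal M$. By \eqref{eq:counts}, each mode touches exactly $\Delta k$ hyperedges whatever $S_m$ is; this is where regularity is used. Modes $i$ and $j$ touch $\Delta\langle A1_{S_i},A1_{S_j}\rangle$ hyperedges in common. The two extreme graphs show the whole mechanism.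

\begin{example}\label{ex:extreme}
Let $\delta=k/n$.

(a) Let $k$ divide $n$, partition $V$ into blocks of size $k$, and let the neighbor list of $u$ be the block of $u$, so $d=k$. A block $S$ has $\Phi(S)=0$. If $S_m=S$ for all $m$, then a hyperedge is touched exactly when its center lies in $S$. The cost is $\Delta k$, the cost of a single mode.

(b) Let the neighbor list of every vertex be all of $V$, so $d=n$. Every $k$-set has $\Phi(S)=1-\delta$. For a uniform hyperedge the vertices $v_m(e)$ are independent and uniform, so every choice of the $S_m$ costs $(1-(1-\delta)^M)\,n\Delta$. For $M=2$ this is $(2-\delta)\Delta k$, and in general it is at least $(M-\binom M2\delta)\Delta k$, by the inequality $\mathbf 1[a\ge1]\ge a-\binom a2$ applied to the number of modes that touch $e$.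
\end{example}

The next two lemmas show that YES instances behave like (a) and NO instances like (b).

\begin{lemma}\label{lem:yes}
Let $|S|=k$ and $\Phi(S)\le\eta$. At most $\Delta k(1+M\eta)$ hyperedges have $v_m(e)\in S$ for some $m\in\mathcal M$.
\end{lemma}

\begin{proof}
There are $\Delta k$ hyperedges with center in $S$. For $u\notin S$, a fraction $p_u=(A1_S)_u$ of the neighbor list of $u$ lies in $S$, so at most $Mp_u\Delta$ hyperedges with center $u$ are touched. By the symmetry of $A$, $\sum_{u\notin S}p_u=\sum_{u\notin S,\,v\in S}A_{uv}=k\Phi(S)\le\eta k$.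
\end{proof}

In the NO case there are two difficulties. The hypothesis bounds $\langle1_S,A1_S\rangle$, the edges inside $S$, while the overlap of two modes is governed by $\|A1_S\|^2$, the common neighbors of $S$. And subspaces will produce fractional vectors in place of indicators. Convexity removes the second difficulty. For the first, only vertices with many neighbors in $S$ contribute much to $\|A1_S\|^2$; there are few of them, so we add them to $S$ and recover a set of size $k$ by sampling.

\begin{lemma}\label{lem:no}
Let $0<t\le1/2$ and $k\ge2$, and suppose that $\Phi(S)\ge1-t^3$ for all $S$ with $|S|=k$. If $x\in[0,1]^V$ and $\sum_vx_v=k$, then $\|Ax\|^2\le4tk$.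
\end{lemma}

\begin{proof}
The convex function $x\mapsto\|Ax\|^2$ attains its maximum over the polytope $\{x\in[0,1]^V:\sum_vx_v=k\}$ at a vertex. A point with a fractional coordinate has two of them, since $k$ is an integer, and moving a small mass between them in either direction shows that it is not a vertex. So we may take $x=1_S$ with $|S|=k$.

Let $f=A1_S$. Then $f\in[0,1]^V$ and $\sum_uf_u=k$. Put $\theta=2t\le1$ and $T=\{u:f_u\ge\theta\}$, so that $|T|\le k/\theta$, and let $W=S\cup T$. Using $f_u^2\le\theta f_u$ outside $T$, $f_u^2\le f_u$ on $T$, and $A\ge0$ entrywise,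
\[
\|f\|^2\le\theta k+\sum_{u\in T}f_u=\theta k+\langle1_T,A1_S\rangle\le\theta k+\langle1_W,A1_W\rangle .
\]
Let $w=|W|$, so $k\le w\le k+k/\theta\le2k/\theta$. Let $S'$ be a uniformly random $k$-subset of $W$. Two distinct vertices of $W$ both lie in $S'$ with probability $\frac{k(k-1)}{w(w-1)}$, and a single vertex, which matters for loops, lies in $S'$ with probability $\frac kw\ge\frac{k(k-1)}{w(w-1)}$. The hypothesis gives $\langle1_{S'},A1_{S'}\rangle\le t^3k$ for every outcome, hence
\[
t^3k\ \ge\ \mathbb E\,\langle1_{S'},A1_{S'}\rangle=\sum_{u,v\in W}A_{uv}\Pr[u,v\in S']\ \ge\ \frac{k(k-1)}{w(w-1)}\,\langle1_W,A1_W\rangle .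
\]
Since $k\ge2$ we have $k-1\ge k/2$, so
\[
\langle1_W,A1_W\rangle\le t^3\,\frac{w(w-1)}{k-1}\le\frac{2t^3w^2}k\le\frac{8t^3k}{\theta^2}=2tk .
\]
In total $\|f\|^2\le2tk+2tk$.
\end{proof}

For $k=1$ the hypothesis restricts only loops and the lemma fails: in a perfect matching every singleton has expansion $1$, yet $\|A1_{\{v\}}\|^2=1$. The reduction treats $k=1$ directly.

It remains to turn the hypergraph into a tensor. The first attempt is $\sum_e\delta_{v_1(e)}\otimes\cdots\otimes\delta_{v_N(e)}$, and it fails. For the graph of Example~\ref{ex:extreme}(b), which is a NO instance when $\delta\le\eta$, every tuple of vertices arises from exactly $n$ hyperedges. The tensor is constant, all its unfoldings have rank one, and $L=0$. A subspace that is not spanned by coordinates exploits the cross terms between different hyperedges.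

\section{A family of sign tensors}\label{sec:gadget}

\subsection{What is needed, and why three modes}

The remedy is to replace each vertex by a block of $q$ coordinates and each hyperedge by its own tensor $G_h$ placed in the corresponding blocks. A projection $Q_m$ then acts through its $q\times q$ blocks, which have operator norm at most $1$. We need two properties. Different $G_h$ should remain nearly orthogonal after such blocks are applied in one or two modes. And $G_h$ should see a diagonal block only through its trace, with traces in two modes multiplying; the normalized traces then form the fractional vectors of Lemma~\ref{lem:no}.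

No matrix has the second property. Let $G$ be a nonzero $q\times q$ matrix for which $\|QG\|_F^2$ depends only on the rank of the projection $Q$. Projections of rank one show that $GG^\top=\gamma I$ with $\gamma>0$. Given $Q_1$ of rank $q/2$, the matrix $Q_2=\gamma^{-1}G^\top Q_1G$ is a projection of the same rank, and $\|Q_1GQ_2\|_F^2=\operatorname{tr}(G^\top Q_1GQ_2)=\gamma q/2$. This is half of $\|G\|_F^2=\gamma q$ rather than a quarter: the two losses are perfectly aligned. With a third mode, $Q_1$ and $Q_2$ face $q$ different slices at once, and alignment can be prevented. This is where $N\ge3$ is used.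

\subsection{Characters in characteristic two}

Let $K=\mathbb F_q$ with $q=2^\kappa$. In $K$ we have $a+a=0$, and $a\mapsto a^2$ is an additive bijection, so square roots exist, are unique and are additive. The trace $\operatorname{Tr}(a)=a+a^2+a^4+\cdots+a^{q/2}$ is an additive map onto $\mathbb F_2$ with $\operatorname{Tr}(a^2)=\operatorname{Tr}(a)$. Put $\psi(a)=(-1)^{\operatorname{Tr}(a)}$. Then $\psi(a+b)=\psi(a)\psi(b)$, $\psi(a^2)=\psi(a)$, and
\begin{equation}\label{eq:orth}
\sum_{y\in K}\psi(ay)=q\,\mathbf 1[a=0].
\end{equation}
For $a\ne0$ the sum is $\sum_y\psi(y)$, which changes sign under $y\mapsto y+b$ when $\psi(b)=-1$. We write $\operatorname{tr}$ for the trace of a real matrix.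

\subsection{Choosing the phase}

We look for tensors in $\mathbb R^{K\times K\times K}$ that are supported on the plane $x+y+z=0$ and equal $\psi(p(x,y))$ there. On the plane two coordinates determine the third, and this will make the one-mode identities exact. The phase $p$ is needed: by \eqref{eq:orth} the vectors $\chi_a=q^{-1/2}(\psi(ax))_{x\in K}$ form an orthonormal basis and $\mathbf 1[x+y+z=0]=\sqrt q\sum_a\chi_a(x)\chi_a(y)\chi_a(z)$, so without a phase we obtain the tensor of Example~\ref{ex:diagonal} in another basis.

Let $G,G'$ be two such tensors with phases $p,p'$, let $Y,Z\in\mathbb R^{K\times K}$, and let $i<j$ be modes in $\{1,2,3\}$. By the definition of the mode product,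
\[
\langle G,G'\times_iY\times_jZ\rangle=\sum G(s)\,G'(s')\,Y[s_i,s_i']\,Z[s_j,s_j'],
\]
summed over $s,s'\in K^3$ that agree in the remaining coordinate. Only pairs on the plane contribute, and for them $s_i+s_j=s_i'+s_j'$, so $s_i'=s_i+c$ and $s_j'=s_j+c$ for a common shift $c\in K$. Conversely, $c$, $a=s_i$ and $b=s_j$ determine such a pair. Hence
\begin{equation}\label{eq:shift}
\langle G,G'\times_iY\times_jZ\rangle=\sum_{c\in K}\langle Y_c,\Psi_cZ_c\rangle,\qquad\Psi_c[a,b]=\psi(F_c(a,b)),
\end{equation}
where $Y_c(a)=Y[a,a+c]$, $Z_c(b)=Z[b,b+c]$, and $F_c(a,b)$ is the phase $p$ at $s$ plus the phase $p'$ at $s'$. If $p=p'$, then $F_0=0$ and the term $c=0$ is $\operatorname{tr}Y\operatorname{tr}Z$, the desired main term, of order up to $q^2$. All other terms should be small. A $q\times q$ sign matrix has operator norm between $\sqrt q$ and $q$, and we want every remaining $\Psi_c$ near the lower end.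

A phase that is additive in each variable does not achieve this. For $p=p'=hxy$ and modes $(1,2)$ we get $F_c=hca+hcb+hc^2$, with no term that mixes $a$ and $b$, so $\Psi_c$ has rank one and norm $q$. With $Y_c(a)=\psi(hca+hc^2)$ and $Z_c(b)=\psi(hcb)$ every term of \eqref{eq:shift} equals $q^2$, and the sum exceeds the main term by $(q-1)\|Y\|_F\|Z\|_F$. The phase $x^2y$ is also additive in each variable. The shift lowers the degree by one, so we go one degree higher and use $x^3y$, whose differences contain a bilinear term. The term $hxy$ is kept for another purpose: for $h\ne h'$ it leaves the mixed term $(h+h')xy$ at $c=0$ and thereby separates different hyperedges. For $h\in K$ define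
\[
G_h(x,y,z)=\mathbf 1[x+y+z=0]\;\psi(x^3y+hxy).
\]

\begin{lemma}\label{lem:gadget}
Let $h,h'\in K$, $Y,Z\in\mathbb R^{K\times K}$, and let $i,j\in\{1,2,3\}$.
\begin{enumerate}
\item[(i)] If $h=h'$, then $\langle G_h,G_{h'}\times_iY\rangle=q\operatorname{tr}Y$. If $h\ne h'$, then $\langle G_h,G_{h'}\times_iY\rangle=q\,Y[z_0,z_0]$ for some $z_0\in K$.
\item[(ii)] $\langle G_h,G_{h'}\rangle$ equals $q^2$ if $h=h'$ and $q$ if $h\ne h'$.
\item[(iii)] For $i<j$,
$\ \bigl|\langle G_h,G_{h'}\times_iY\times_jZ\rangle-\mathbf 1[h=h']\operatorname{tr}Y\operatorname{tr}Z\bigr|\le2\sqrt q\,\|Y\|_F\|Z\|_F$.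
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g=h+h'$, so $g=0$ exactly when $h=h'$.

(i) The inner product is $\sum G_h(s)G_{h'}(s')Y[s_i,s_i']$ over $s,s'$ that agree outside coordinate $i$. Two points of the plane that agree in two coordinates are equal, and the cubic terms cancel, so the sum is $\sum_{x+y+z=0}\psi(gxy)\,Y[s_i,s_i]$ with $s=(x,y,z)$. If $g=0$, each value of $s_i$ occurs $q$ times, which gives $q\operatorname{tr}Y$. Let $g\ne0$. For $i=1$ the sum is $\sum_xY[x,x]\sum_y\psi(gxy)=qY[0,0]$ by \eqref{eq:orth}, and exchanging $x$ and $y$ gives the same value for $i=2$. For $i=3$ we have $y=x+z$, and $\psi(gx^2)=\psi(g^{1/2}x)$, so the coefficient of $Y[z,z]$ is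
\[
\sum_x\psi(gx^2+gxz)=\sum_x\psi\bigl((g^{1/2}+gz)x\bigr)=q\,\mathbf 1[z=g^{-1/2}].
\]

(ii) Take $Y=I$ in (i).

(iii) We use \eqref{eq:shift}. The term with $c=0$ and $g=0$, present only if $h=h'$, is $\operatorname{tr}Y\operatorname{tr}Z$. We claim that for $(c,g)\ne(0,0)$ there are functions $\alpha,\beta,\ell:K\to K$ with
\begin{equation}\label{eq:mixed}
\psi(F_c(a,b))=\psi(\alpha(a))\,\psi(\beta(b))\,\psi(b\,\ell(a)),\qquad\ell\text{ additive},\qquad|\ker\ell|\le4 .
\end{equation}
Note that $(x+c)^3=x^3+cx^2+c^2x+c^3$ in characteristic two.

\emph{Modes $(1,2)$.} Here $(a,b)=(x,y)$ and $s'=(x+c,y+c,z)$, so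
\begin{align*}
F_c&=x^3y+hxy+(x+c)^3(y+c)+h'(x+c)(y+c)\\
&=y\bigl(cx^2+(c^2+g)x\bigr)+y(c^3+h'c)+c(x+c)^3+h'c(x+c).
\end{align*}
Take $\ell(x)=cx^2+(c^2+g)x$. It is additive, and it is a nonzero polynomial of degree at most $2$: the leading coefficient is $c$ if $c\ne0$ and $g$ if $c=0$. So it has at most $2$ roots.

\emph{Modes $(1,3)$.} Here $(a,b)=(x,z)$, the coordinate $y=x+z$ is shared, and $s'=(x+c,y,z+c)$. Then
\[
F_c=y\bigl(x^3+hx+(x+c)^3+h'(x+c)\bigr)=(x+z)\bigl(cx^2+(c^2+g)x+c^3+h'c\bigr).
\]
Multiplying out, $x$ times the second factor depends on $x$ only, $z(c^3+h'c)$ depends on $z$ only, and the rest is $z\,\ell(x)$ with the same $\ell$.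

\emph{Modes $(2,3)$.} Here $(a,b)=(y,z)$, the coordinate $x=y+z$ is shared, and $s'=(x,y+c,z+c)$. Then
\begin{align*}
F_c&=x^3y+hxy+x^3(y+c)+h'x(y+c)=cx^3+gxy+h'cx\\
&=(cy^3+gy^2+h'cy)+(cz^3+h'cz)+cy^2z+cyz^2+gyz .
\end{align*}
The term $cyz^2$ is the square of $(cy)^{1/2}z$, so $\psi(cyz^2)=\psi((cy)^{1/2}z)$, and we take $\ell(y)=cy^2+(cy)^{1/2}+gy$. This map is additive, and $\ell(y)^2=c^2y^4+g^2y^2+cy$ is a nonzero polynomial of degree at most $4$. So $\ell$ has at most $4$ roots, and \eqref{eq:mixed} is proved.

By \eqref{eq:mixed}, $\Psi_c=D_1HD_2$ with diagonal $\pm1$ matrices $D_1,D_2$ and $H[a,b]=\psi(b\,\ell(a))$. By additivity and \eqref{eq:orth},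
\[
(HH^\top)[a,\tilde a]=\sum_b\psi\bigl(b\,\ell(a+\tilde a)\bigr)=q\,\mathbf 1[a+\tilde a\in\ker\ell].
\]
Ordered by cosets of $\ker\ell$, this is $q$ times a direct sum of all-ones blocks of size $|\ker\ell|$, so its operator norm is $q|\ker\ell|\le4q$ and $\|\Psi_c\|=\|H\|\le2\sqrt q$. The vectors $Y_c$ partition the entries of $Y$, so $\sum_c\|Y_c\|^2=\|Y\|_F^2$, and the same holds for $Z$. By Cauchy--Schwarz,
\[
\sum_{c:\,(c,g)\ne(0,0)}|\langle Y_c,\Psi_cZ_c\rangle|\le2\sqrt q\sum_c\|Y_c\|\,\|Z_c\|\le2\sqrt q\,\|Y\|_F\|Z\|_F .\qedhere
\]
\end{proof}

\section{The tensor of a graph}\label{sec:tensor}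

\subsection{Construction}

Keep $M$, $\mathcal M$, the graph and $\mathcal E$ from Section~\ref{sec:hypergraph}. Fix a rational $0<\varepsilon\le1$, put
\[
t=\frac\varepsilon{3M^2}\le\frac1{12},\qquad\eta=t^3,
\]
and assume $2\le k<n$.

\emph{The field.} There are $|\mathcal E|^2$ pairs of hyperedges, each with an error of order $q^{3/2}$, against a main term of order $q^2$. So we let $q=2^\kappa$ be the least power of $2$ with $q\ge M^4|\mathcal E|^4/\eta^2$, and put $\mu=q^2\Delta k$. Then $\sqrt q\ge M^2|\mathcal E|^2/\eta$ and $\Delta k\ge1$, so
\begin{equation}\label{eq:q}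
q|\mathcal E|^2\le M^2q^{3/2}|\mathcal E|^2\le\eta q^2\le\eta\mu .
\end{equation}
Since $q\ge|\mathcal E|$, we can choose distinct elements $h_e\in K=\mathbb F_q$ for $e\in\mathcal E$.

\emph{The tensor.} Modes $m\le3$ are indexed by $V\times K$, so $I_m=nq$. Modes $m\ge4$ are indexed by $V$, so $I_m=n$; they need no blocks, because the first three modes already separate the hyperedges. Let $\mathcal X=\sum_{e\in\mathcal E}\mathcal X_e$, where
\[
\mathcal X_e\bigl[(w_1,s_1),(w_2,s_2),(w_3,s_3),w_4,\dots,w_N\bigr]=\mathbf 1[w_m=v_m(e)\text{ for all }m]\;G_{h_e}(s_1,s_2,s_3).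
\]

\emph{The ranks.} For $m\notin\mathcal M$ let $R_m=I_m$. For $m\in\mathcal M$ let $R_m=(n-k)q$ if $m\le3$ and $R_m=n-k$ if $m\ge4$. Thus each constrained mode must discard as many dimensions as $k$ vertices occupy. Since $k<n$, we have $1\le R_m\le I_m$.

\emph{Running time.} Let $N$ and $\varepsilon$ be fixed. Since $d$ is at most the input size, $|\mathcal E|=nd^N$ and $q<2M^4|\mathcal E|^4/\eta^2$ are polynomial. An irreducible polynomial of degree $\kappa$ over $\mathbb F_2$ is found by testing the $q$ monic candidates with trial division, in time polynomial in $q$, and this gives the arithmetic and the trace of $K$. The tensor has $(nq)^3n^{N-3}$ entries, which are integers of absolute value at most $|\mathcal E|$. So $(\mathcal X,\mathbf r)$ is computed in polynomial time.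

\subsection{Subspaces act as fractional vertex sets}

\begin{lemma}\label{lem:fractional}
For $m\in\mathcal M$ let $Q_m$ be an orthogonal projection of rank $I_m-R_m$ in mode $m$. For $m\le3$ let $Q_m^{vv'}\in\mathbb R^{K\times K}$ be its $(v,v')$ block and put $x^{(m)}_v=q^{-1}\operatorname{tr}Q_m^{vv}$. For $m\ge4$ put $x^{(m)}_v=Q_m[v,v]$. Then $x^{(m)}\in[0,1]^V$ and $\sum_vx^{(m)}_v=k$, and for $i\ne j$ in $\mathcal M$,
\[
\|Q_i\mathcal X\|_F^2\ge\mu-q|\mathcal E|^2,\qquad\|Q_iQ_j\mathcal X\|_F^2\le q^2\Delta\,\langle Ax^{(i)},Ax^{(j)}\rangle+2q^{3/2}|\mathcal E|^2 .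
\]
\end{lemma}

\begin{proof}
A block of a projection is a submatrix of a matrix of operator norm at most $1$. So it has operator norm at most $1$, entries of absolute value at most $1$, and Frobenius norm at most $\sqrt q$. A diagonal block is also positive semidefinite, so its eigenvalues lie in $[0,1]$ and $x^{(m)}_v\in[0,1]$. The trace of $Q_m$ is its rank, $kq$ for $m\le3$ and $k$ for $m\ge4$, which gives $\sum_vx^{(m)}_v=k$.

\emph{Two modes.} Let $i<j$. Since $Q_iQ_j$ is an orthogonal projection,
\[
\|Q_iQ_j\mathcal X\|_F^2=\sum_{e,e'\in\mathcal E}\langle\mathcal X_e,Q_iQ_j\mathcal X_{e'}\rangle ,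
\]
and the term of $(e,e')$ is the sum of $\mathcal X_e[\iota]\,Q_i[\iota_i,\iota_i']\,Q_j[\iota_j,\iota_j']\,\mathcal X_{e'}[\iota']$ over index tuples $\iota,\iota'$ that agree outside modes $i,j$. It vanishes unless $v_m(e)=v_m(e')$ for all $m\ne i,j$. Assume this, write $h=h_e$, $h'=h_{e'}$, so that $h=h'$ exactly when $e=e'$, and write $v_m=v_m(e)$, $v_m'=v_m(e')$. We show that the term differs from $\mathbf 1[e=e']\,q^2x^{(i)}_{v_i}x^{(j)}_{v_j}$ by at most $2q^{3/2}$.

If $i<j\le3$, the term is $\langle G_h,G_{h'}\times_iQ_i^{v_iv_i'}\times_jQ_j^{v_jv_j'}\rangle$. For $e=e'$ the product of the traces is $q^2x^{(i)}_{v_i}x^{(j)}_{v_j}$, and Lemma~\ref{lem:gadget}(iii) bounds the difference by $2\sqrt q\cdot\sqrt q\cdot\sqrt q$.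

If $i\le3<j$, the term is $Q_j[v_j,v_j']\,\langle G_h,G_{h'}\times_iQ_i^{v_iv_i'}\rangle$. By Lemma~\ref{lem:gadget}(i) it equals $x^{(j)}_{v_j}\cdot q\cdot qx^{(i)}_{v_i}$ if $e=e'$, and has absolute value at most $q$ otherwise.

If $3<i<j$, the term is $Q_i[v_i,v_i']\,Q_j[v_j,v_j']\,\langle G_h,G_{h'}\rangle$. By Lemma~\ref{lem:gadget}(ii) it equals $q^2x^{(i)}_{v_i}x^{(j)}_{v_j}$ if $e=e'$, and has absolute value at most $q$ otherwise.

Summing over the $|\mathcal E|^2$ pairs and using the second identity in \eqref{eq:counts} gives the upper bound.

\emph{One mode.} Now $\|Q_i\mathcal X\|_F^2=\sum_{e,e'}\langle\mathcal X_e,Q_i\mathcal X_{e'}\rangle$. A term vanishes unless $v_m=v_m'$ for all $m\ne i$. Otherwise it is $\langle G_h,G_{h'}\times_iQ_i^{v_iv_i'}\rangle$ for $i\le3$ and $Q_i[v_i,v_i']\langle G_h,G_{h'}\rangle$ for $i\ge4$. By Lemma~\ref{lem:gadget}(i) and (ii), the terms with $e=e'$ equal $q^2x^{(i)}_{v_i(e)}$ and the others have absolute value at most $q$. By the first identity in \eqref{eq:counts}, the terms with $e=e'$ add up to $q^2\Delta k=\mu$.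
\end{proof}

\subsection{The error in the two cases}

\begin{proposition}\label{prop:gap}
Let $(\mathcal X,\mathbf r)$ be constructed as above.
\begin{enumerate}
\item[(a)] If some $S$ with $|S|=k$ has $\Phi(S)\le\eta$, then $L(\mathcal X,\mathbf r)\le\mu\,(1+(M+1)\eta)$.
\item[(b)] If every $S$ with $|S|=k$ has $\Phi(S)\ge1-\eta$, then every rank-$\mathbf r$ Tucker decomposition satisfies $\|\mathcal X-\widehat{\mathcal X}\|_F^2\ge\mu\,(M-2M^2t-\eta)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $m\in\mathcal M$ let $P_m$ be the coordinate projection onto the indices whose vertex lies outside $S$; it has rank $R_m$. For $m\notin\mathcal M$ let $P_m=I$. With $P=P_1\cdots P_N$, we have $P\mathcal X_e=0$ if $v_m(e)\in S$ for some $m\in\mathcal M$, and $P\mathcal X_e=\mathcal X_e$ otherwise. So $\mathcal X-P\mathcal X$ is the sum of $\mathcal X_e$ over the touched hyperedges, whose number $\tau$ is at most $\Delta k(1+M\eta)$ by Lemma~\ref{lem:yes}. By Lemma~\ref{lem:gadget}(ii), $\|\mathcal X_e\|_F^2=q^2$, and for $e\ne e'$ the product $\langle\mathcal X_e,\mathcal X_{e'}\rangle$ is $q$ if $e,e'$ have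 the same vertex in every mode and $0$ otherwise. By Lemma~\ref{lem:union}(i) and \eqref{eq:q},
\[
L(\mathcal X,\mathbf r)\le q^2\tau+q|\mathcal E|^2\le\mu(1+M\eta)+\eta\mu .
\]

(b) Choose $P_m$ and $Q_m=I-P_m$ as in Lemma~\ref{lem:union}(i). For $m\notin\mathcal M$ the rank of $P_m$ is $I_m$, so $Q_m=0$. For $i\ne j$ in $\mathcal M$, Cauchy--Schwarz and Lemma~\ref{lem:no} give $\langle Ax^{(i)},Ax^{(j)}\rangle\le4tk$. By Lemma~\ref{lem:union}(ii) and Lemma~\ref{lem:fractional},
\begin{align*}
\|\mathcal X-\widehat{\mathcal X}\|_F^2&\ge M\bigl(\mu-q|\mathcal E|^2\bigr)-\binom M2\bigl(4t\mu+2q^{3/2}|\mathcal E|^2\bigr)\\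
&\ge\mu\,(M-2M^2t)-\bigl(M+M(M-1)\bigr)q^{3/2}|\mathcal E|^2 .
\end{align*}
The last term is $M^2q^{3/2}|\mathcal E|^2$, which is at most $\eta\mu$ by \eqref{eq:q}.
\end{proof}

\section{Proofs of the hardness statements}\label{sec:proofs}

Put
\[
\Theta_{\mathrm{yes}}=\mu\bigl(M-\varepsilon+M(M+1)t^3\bigr),\qquad\Theta_{\mathrm{no}}=\mu\bigl(M-2M^2t-t^3\bigr).
\]
These rational numbers are computed from the instance. In the YES case Proposition~\ref{prop:gap}(a) gives
\begin{equation}\label{eq:yes}
(M-\varepsilon)\,L(\mathcal X,\mathbf r)\le\mu\,(M-\varepsilon)\bigl(1+(M+1)t^3\bigr)\le\Theta_{\mathrm{yes}},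
\end{equation}
and in the NO case every rank-$\mathbf r$ decomposition has error at least $\Theta_{\mathrm{no}}$. The value of $t$ was chosen so that the overlap term $2M^2t=2\varepsilon/3$ uses up only part of the slack $\varepsilon$. Since $M^2+M+1\le2M^2$ for $M\ge2$, and $t\le1/12$,
\[
2M^2t+(M^2+M+1)t^3\le2M^2t\,(1+t^2)=\frac{2\varepsilon}3(1+t^2)<\frac{3\varepsilon}4 .
\]
Therefore
\begin{equation}\label{eq:gap}
\Theta_{\mathrm{no}}-\Theta_{\mathrm{yes}}>\frac\varepsilon4\,\mu,\qquad\Theta_{\mathrm{yes}}<\Theta_{\mathrm{no}}\le M\mu .
\end{equation}

\paragraph{The decision procedure.} Suppose that a polynomial-time algorithm has ratio $M-\varepsilon$ on the inputs $(\mathcal X,\mathbf r)$ of Section~\ref{sec:tensor}, and let an instance of $\mathrm{SSE}(\eta,\delta)$ be given, for any $\delta\in(0,1)$. Then $1\le k<n$, and $\delta$ plays no other role. If $k=1$, compute the expansion of all singletons and answer YES exactly when one of them is at most $\eta$; this is correct because $\eta<1/2$. If $k\ge2$, construct $(\mathcal X,\mathbf r)$, run the algorithm, compute the error of its output, and answer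 YES exactly when the computed value is below $(\Theta_{\mathrm{yes}}+\Theta_{\mathrm{no}})/2$.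

The true error is at most $\Theta_{\mathrm{yes}}$ in the YES case, by \eqref{eq:yes}, and at least $\Theta_{\mathrm{no}}$ in the NO case. By \eqref{eq:gap} the threshold is at distance more than $\varepsilon\mu/8$ from both numbers, so the answer is correct if the error is computed exactly or up to an additive error $\varepsilon\mu/8$. Relative error $\varepsilon/(16M)$ also suffices. In the YES case the true error is at most $M\mu$, so the computed value is off by at most $\varepsilon\mu/16$. In the NO case the computed value is at least $\Theta_{\mathrm{no}}(1-\varepsilon/(16M))\ge\Theta_{\mathrm{no}}-\varepsilon\mu/16$.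

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $M=N$ and $\mathcal M=[N]$, so that $\eta=(\varepsilon/(3N^2))^3$. The decision procedure solves $\mathrm{SSE}(\eta,\delta)$ in polynomial time for every $\delta\in(0,1)$. Under SSEH some $\delta$ makes this problem NP-hard, hence $\mathrm P=\mathrm{NP}$. If the algorithm is randomized, the procedure answers correctly whenever the algorithm succeeds, that is, with probability at least $2/3$, hence $\mathrm{NP}\subseteq\mathrm{BPP}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:binding}(b)]
Decreasing $\varepsilon$ only weakens the requirement on the algorithm, so we may assume that $\varepsilon$ is a rational number in $(0,1]$. Take any $\mathcal M$ with $|\mathcal M|=M$. The tensor $\mathcal X$ has integer entries, and a mode $m\notin\mathcal M$ has $R_m=I_m\ge\operatorname{rank}X_{(m)}$, so at most $M$ modes bind. The decision procedure reduces $\mathrm{SSE}(\eta,\delta)$ to achieving ratio $M-\varepsilon$ on such inputs, and under SSEH the former is NP-hard for some $\delta$.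

For the value version, let $\lambda\in[L,(M-\varepsilon)L]$. In the YES case $\lambda\le\Theta_{\mathrm{yes}}$ by \eqref{eq:yes}, and in the NO case $\lambda\ge L\ge\Theta_{\mathrm{no}}$. By \eqref{eq:gap}, $\lambda$ decides the instance.

Finally, let $\gamma>0$ be the prescribed constant and fix an integer $b>1/\gamma$. Append zero slices to every mode to obtain a tensor $\mathcal X'$ of dimensions $I_m'=bI_m$, and keep $\mathbf r$. Then $R_m/I_m'\le1/b<\gamma$, and the size grows by the constant factor $b^N$. Extending the factor matrices of a decomposition of $\mathcal X$ by zero rows gives a decomposition of $\mathcal X'$ with the same error. Conversely, restricting the factor matrices of a decomposition of $\mathcal X'$ to the original rows restricts the product to the original indices, so it gives a decomposition of $\mathcal X$ whose error omits some nonnegative terms. Hence $L(\mathcal X',\mathbf r)=L(\mathcal X,\mathbf r)$ and both bounds of Proposition~\ref{prop:gap} hold for $\mathcal X'$. Zero rows and columns do not change the rank of an unfolding, so still at most $M$ modes bind, and both arguments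 above apply to $(\mathcal X',\mathbf r)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DDV1}
De Lathauwer, De Moor, and Vandewalle, 2000 (HOSVD).

\bibitem{DDV2}
De Lathauwer, De Moor, and Vandewalle, 2000 (HOOI, higher-order orthogonal iteration).

\bibitem{FG}
Matthew Fahrbach and Mehrdad Ghadiri, \emph{A Tight Lower Bound for the Approximation Guarantee of Higher-Order Singular Value Decomposition}, arXiv:2508.06693 (2025).

\bibitem{RS}
Raghavendra and Steurer, STOC 2010.

\bibitem{RST}
Raghavendra, Steurer, and Tulsiani, CCC 2012.

\bibitem{VVM}
Vannieuwenhoven, Vandebril, and Meerbergen, 2012 (ST-HOSVD, sequentially truncated HOSVD).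

\end{thebibliography}
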